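# Pinned geodesics and linear variance on products of free groups

## 1. On a tree the passage time has linear variance

Let $G$ be a finitely generated group and $S$ a finite symmetric generating set not containing the identity $e$. The Cayley graph $(G,S)$ has vertex set $G$ and edge set $E=\{\{g,gs\}:g\in G,\ s\in S\}$. Left multiplication by an element of $G$ is an automorphism of this graph. We write $d_S$ for the graph metric and $|g|=d_S(e,g)$ for word length.

**Definition (first passage percolation).** Fix $0<a<b<\infty$. Each edge $\epsilon$ receives a random length $\omega_\epsilon\in\{a,b\}$, each value with probability $1/2$, independently. The passage time $d_\omega(x,y)$ is the infimum, over edge paths from $x$ to $y$, of the sum of the lengths of the edges of the path. A path that attains this infimum is a geodesic (for $\omega$).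

Geodesics exist. A path from $x$ to $y$ with more than $b\,d_S(x,y)/a$ edges has length greater than $b\,d_S(x,y)\ge d_\omega(x,y)$, so only the finitely many shorter paths matter. Consequently $d_\omega(x,y)$ is bounded and depends on finitely many edges. A geodesic from $x$ to $y$ has at most $b\,d_S(x,y)/a$ edges, it visits no vertex twice, since cutting out a loop would shorten it, and its subpaths are geodesics. All of this is used freely below.

How much does $d_\omega(e,g)$ fluctuate? The easy case is a tree. Take $G=F_2$, the free group on $u,v$, with $S=\{u^{\pm1},v^{\pm1}\}$. The Cayley graph is the 4-regular tree. Every path from $e$ to $g$ crosses each of the $|g|$ edges of the simple path from $e$ to $g$, so $d_\omega(e,g)$ is the sum of the lengths of these edges. A single length has variance $(b-a)^2/4$, hence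
$$\operatorname{Var}(d_\omega(e,g))=\frac{(b-a)^2}{4}\,|g| .$$
The same computation works for $\mathbb Z$ with generators $\pm1$.

This proof uses an exact formula, which we will never have again. Here is a version of it that needs much less: linearly many disjoint bounded sets of edges, each of which the geodesic is forced to use with decent probability.

**Lemma 1 (forced blocks).** Let $g\in G$ and $f=d_\omega(e,g)$. Let $I$ be a finite set. For $i\in I$ let $\mathcal B_i\subset E$ be a set of at most $\beta$ edges, and let $\mathcal A_i$ be an event with $\mathbb P(\mathcal A_i)\ge\frac12$ that depends only on the lengths of edges outside $\mathcal B_i$. Suppose that the sets $\mathcal B_i$ are pairwise disjoint and that on $\mathcal A_i$ every geodesic from $e$ to $g$ uses an edge of $\mathcal B_i$. Then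
$$\operatorname{Var}(f)\ \ge\ |I|\,\frac{2^{-\beta}(b-a)^2}{8}.$$

*Proof.* Fix $i$. Let $\omega^b$ and $\omega^a$ be $\omega$ with all edges of $\mathcal B_i$ set to $b$, respectively to $a$. Always $f(\omega^b)\ge f(\omega^a)$. If $\omega\in\mathcal A_i$, then $\omega^b\in\mathcal A_i$ too, because $\mathcal A_i$ does not look at $\mathcal B_i$. So a geodesic for $\omega^b$ uses an edge of $\mathcal B_i$. In $\omega^a$ this same path is shorter by at least $b-a$, hence $f(\omega^a)\le f(\omega^b)-(b-a)$.

Put $\phi_i=\mathbb E[f\mid \omega_{\mathcal B_i}]$, a function of the lengths in $\mathcal B_i$. Averaging over the edges outside $\mathcal B_i$,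
$$\phi_i(b,\dots,b)-\phi_i(a,\dots,a)=\mathbb E[f(\omega^b)-f(\omega^a)]\ge (b-a)\,\mathbb P(\mathcal A_i)\ge\frac{b-a}{2}.$$
The two constant configurations have probability $2^{-|\mathcal B_i|}\ge2^{-\beta}$ each. Since $(s-\mu)^2+(s'-\mu)^2\ge(s-s')^2/2$ for all real $s,s',\mu$, we get $\operatorname{Var}(\phi_i)\ge2^{-\beta}(b-a)^2/8$.

The sets $\mathcal B_i$ are disjoint, so the $\phi_i$ are independent. Moreover $\operatorname{Cov}(f,\phi_i)=\operatorname{Var}(\phi_i)$, since $\phi_i$ is a conditional expectation of $f$. Therefore
$$0\le\operatorname{Var}\Big(f-\sum_{i\in I}\phi_i\Big)=\operatorname{Var}(f)-2\sum_{i\in I}\operatorname{Var}(\phi_i)+\sum_{i\in I}\operatorname{Var}(\phi_i)=\operatorname{Var}(f)-\sum_{i\in I}\operatorname{Var}(\phi_i). \qquad\square$$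

On the tree, take for $\mathcal B_i$ the $i$-th edge of the simple path and for $\mathcal A_i$ the whole probability space. The lemma gives $\operatorname{Var}\ge|g|(b-a)^2/16$, the right order with a worse constant. What changes when the graph is no longer a tree, and in particular when it comes from a direct product?

## 2. Products have no bridges: a conjecture and its failure

Call an edge of a connected graph a **bridge** if its removal disconnects its endpoints. On a tree all edges are bridges. In a product $G=H\times K$ with generators $(s,1)$ and $(1,t)$, no edge is a bridge: the edge from $(x,y)$ to $(xs,y)$ lies in the square with the further corners $(xst^0,yt)$ and $(x,yt)$, that is, in the square $(x,y),(xs,y),(xs,yt),(x,yt)$.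

One square already shows the effect. In $F_2\times F_2$ with these standard generators, let $g=(u,u)$, so $|g|=2$, and suppose $b\le2a$. Two disjoint paths of two edges run from $e$ to $g$ around a square. The graph is bipartite, so every other path has at least $4$ edges and length at least $4a\ge 2b$, and it cannot beat both of them. Hence $d_\omega(e,g)=2a+(b-a)\min(T,T')$, with $T,T'$ independent binomial variables with parameters $2,\frac12$. Here $\min(T,T')$ takes the values $0,1,2$ with probabilities $\frac7{16},\frac8{16},\frac1{16}$, so its variance is $\frac{12}{16}-\big(\frac{10}{16}\big)^2=\frac{23}{64}$. On a tree, at distance $2$, the corresponding number is $\frac12$. Competition between paths lowers the variance.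

The quantitative form of this effect is the following condition.

**Condition (var).** There is a constant $C<\infty$ with
$$\operatorname{Var}(d_\omega(e,g))\le C\,\frac{|g|}{\log|g|}\qquad\text{for all } g\in G\text{ with }|g|\ge2 .$$

The source of the problem, Itai Benjamini and Romain Tessera, "First passage percolation on nilpotent Cayley graphs and beyond", arXiv:1410.3292 (2014), has (var) in this setting for all Cayley graphs of finitely generated virtually nilpotent groups that are not virtually isomorphic to $\mathbb Z$. The conjecture there reads: if $G$ is the direct product of two infinite finitely generated groups, then (var) is satisfied for all Cayley graphs of $G$, that is, for every finite symmetric generating set. We show that it is false, for every choice of $0<a<b$, already for $F_2\times F_2$.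

Which generating set can do this? With standard generators, a path from $e$ to $(w,w)$ can move through all pairs (prefix of $w$, prefix of $w$). If $w$ has length $n$, this is an $n\times n$ grid, in which $\binom{2n}{n}$ monotone paths all have the minimal number $2n$ of edges. Nothing pins a geodesic, and Theorem 2(ii) below says that (var) does hold there. So we change the generators and make motion along the diagonal subgroup $\{(p,p)\}$ very cheap.

Let $F$ be the free group on $u,v$, with word length $|\cdot|_F$, and let $U=\{u^{\pm1},v^{\pm1}\}$. Let $A,B$ be arbitrary finitely generated groups, possibly trivial, with finite symmetric generating sets $S_A,S_B$ not containing $1$. Put $H=F*A$, $K=F*B$, $G=H\times K$. For an integer $L\ge1$ let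
$$S_L=\{(p,p):p\in F,\ 1\le|p|_F\le L\}\ \cup\ \{(s,1):s\in U\cup S_A\}\ \cup\ \{(1,s):s\in U\cup S_B\}.$$
This is a finite symmetric generating set of $G$. For $A=B=1$ we have $G=F_2\times F_2$, and free $A,B$ give all $F_m\times F_k$ with $m,k\ge2$.

**Theorem 1.** For all $0<a<b$ there are $L$ and $c>0$ such that, in $(G,S_L)$, for every $n\ge2$ there is $g_n\in G$ with $|g_n|=\lceil n/L\rceil$ and $\operatorname{Var}(d_\omega(e,g_n))\ge c\,(n-1)$.

Since $|g_n|\le n\le2(n-1)$, this gives $\operatorname{Var}(d_\omega(e,g_n))\ge\frac c2|g_n|$, and $\lceil n/L\rceil$ takes every positive integer value as soon as $L\ge2$, which will be the case. So (var) fails for $(G,S_L)$, and no bound of the form $o(|g|)$ can replace $|g|/\log|g|$.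

**Theorem 2.**
(i) For every Cayley graph, $\operatorname{Var}(d_\omega(e,g))\le\frac{(b-a)^2b}{2a}|g|$. So the order in Theorem 1 is the largest possible.
(ii) For $F_2\times F_2$ with the standard generating set $S_0=\{(s,1),(1,s):s\in U\}$, (var) holds for all $0<a<b$. So (var) is not an invariant of the group: it depends on the generating set.

Sections 3 to 8 prove Theorem 1, and Sections 9 and 10 prove Theorem 2.

## 3. Bridges in each coordinate

The product has no bridges, but each coordinate does. Let $X=\mathrm{Cay}(H,U\cup S_A)$ and $Y=\mathrm{Cay}(K,U\cup S_B)$. For example, if $A=\mathbb Z/3$ with $S_A$ its two nontrivial elements, then $X$ consists of triangles joined in a tree-like way by $u$-edges and $v$-edges. The edges of the triangles are not bridges, and all others are.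

**Lemma 2.** Every edge of $X$ or $Y$ labelled $u^{\pm1}$ or $v^{\pm1}$ is a bridge.

*Proof.* We treat $u$-edges of $X$; the other cases are identical. By left translation it is enough to treat the edge $\{1,u\}$. Write $H=\langle u\rangle*Q$ with $Q=\langle v\rangle*A$. By the normal form theorem for free products, each element $\ne1$ of $H$ is uniquely a product of nontrivial syllables taken alternately from $\langle u\rangle$ and $Q$. Let $P$ be the set of elements whose first syllable is $u^k$ with $k\ge1$; so $u\in P$ and $1\notin P$.

Let $\eta\in P$ and let $s$ be a generator; then $s=u^{\pm1}$ or $s\in Q$. Right multiplication by $s$ changes or deletes the last syllable, or appends a new one. If $\eta$ has at least two syllables, its first syllable survives and $\eta s\in P$. If $\eta=u^k$ and $s\in Q$, then $\eta s=u^ks\in P$. If $\eta=u^k$ and $s=u^{\pm1}$, then $\eta s=u^{k\pm1}$, which is in $P$ unless $k=1$ and $s=u^{-1}$, when $\eta s=1$. So the only edge between $P$ and its complement is $\{1,u\}$, and removing it disconnects $1$ from $u$. $\square$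

Removing a bridge $\{\eta,\eta s\}$ leaves two parts, the $\eta$-side and the $\eta s$-side.

**Elementary moves.** We want to watch the two coordinates of a path in $(G,S_L)$ letter by letter. An edge traversed from $(x,y)$ to $(xp,yp)$, where $p=p_1\cdots p_q$ is reduced, is expanded into $q\le L$ *diagonal moves*
$$(x,y)\to(xp_1,yp_1)\to(xp_1p_2,yp_1p_2)\to\cdots\to(xp,yp).$$
An edge of type $(s,1)$ or $(1,s)$ is a single *insertion move*. Traversing an edge in the opposite direction reverses its expansion. So every path has an elementary expansion $(x_t,y_t)$, $t=0,1,2,\dots$. The sequence $x_t$ is a walk in $X$ and $y_t$ is a walk in $Y$, with pauses allowed. A diagonal move multiplies both coordinates on the right by the same letter of $U$, and an insertion move changes exactly one coordinate.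

**The main line.** Let $w$ be a positive word of length $n$ in the letters $u,v$, to be chosen later. Let $w_i$ be its prefix of length $i$, read as an element of $H$ or of $K$, and put
$$o_i=(w_i,w_i)\quad(0\le i\le n),\qquad g_n=o_n .$$
The elements $w_0,\dots,w_n$ are distinct, and $\{w_{k-1},w_k\}$ is a bridge in $X$ and in $Y$. For $i<k\le j$ the path $w_i,\dots,w_{k-1}$ does not use this bridge, nor does $w_k,\dots,w_j$. Hence $w_i$ is on the $w_{k-1}$-side and $w_j$ is on the $w_k$-side:
$$\text{a walk in }X\text{ or }Y\text{ from }w_i\text{ to }w_j\ (i<j)\text{ crosses every bridge }\{w_{k-1},w_k\},\ i<k\le j.\tag{1}$$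
In particular an elementary path from $o_i$ to $o_j$ has at least $|i-j|$ moves. Each edge has at most $L$ moves, and conversely $o_i$ and $o_j$ are adjacent when $1\le|i-j|\le L$. So
$$d_S(o_i,o_j)=\lceil|i-j|/L\rceil,\qquad |g_n|=\lceil n/L\rceil.\tag{2}$$
A *main visit* at time $t$ means that $(x_t,y_t)=o_k$ for some $0\le k\le n$.

## 4. A detour is a matching of the word with itself

We now ask what it costs to leave the main line at $o_{k_1}$ and come back at $o_{k_2}$. Let $\ell=k_2-k_1$. Along the line one needs $\ell$ elementary moves.

For a careless word, a detour is nearly free. Take $w=u^n$ and the path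
$$(1,1)\to(u,1)\to(u^2,u)\to\cdots\to(u^\ell,u^{\ell-1})\to(u^\ell,u^\ell),$$
made of one insertion, $\ell-1$ diagonal moves, and one insertion. It meets the main line only at its ends and has $\ell+1$ moves. For every fixed $\theta>0$ this rules out a lower bound of the form $(1+\theta)\ell$ valid for all long detours. The detour runs parallel to the line at offset $1$, and it can do so because letter $i$ of $w$ always equals letter $i-1$.

Now take $w=uvuv$ and the path
$$(1,1)\to(u,1)\to(uv,1)\to(uvu,u)\to(uvuv,uv)\to(uvuv,uvu)\to(uvuv,uvuv).$$
It has two diagonal moves and four insertions. In the first diagonal move $x$ advances along letter $3$ of $w$ while $y$ advances along letter $1$; in the second, $x$ reads letter $4$ and $y$ reads letter $2$. The savings compared with moving each coordinate separately, $2\ell-6=2$, are exactly the two matched pairs of equal letters. This suggests the next definition.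

**Definition (rigid interval).** For an interval $(k_1,k_2]\subset(0,n]$ of length $\ell=k_2-k_1$, a *bad self-matching* of size $m$ is a set of pairs $(i_1,j_1),\dots,(i_m,j_m)$ in $(k_1,k_2]^2$ with $i_1<\dots<i_m$ and $j_1<\dots<j_m$ such that, for all $s$, $i_s\ne j_s$ and letters $i_s$ and $j_s$ of $w$ are equal. The interval is *rigid* if every bad self-matching has size at most $0.99\,\ell$.

For $w=u^n$ the pairs $(i,i-1)$ form a bad self-matching of size $\ell-1$, so intervals with $\ell>100$ are not rigid. Every interval with $\ell\le100$ is rigid, for any word. Indeed a matching of size $>0.99\ell\ge\ell-1$ would have size $\ell$, and the only increasing matching of size $\ell$ is the identity, which has $i_s=j_s$.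

**Lemma 3 (detours).** Let an elementary path go from $o_{k_1}$ to $o_{k_2}$, where $\ell=k_2-k_1\ge2$, with no main visits at intermediate times. Let it have $M$ diagonal and $N$ insertion moves. If $(k_1,k_2]$ is rigid, then $M+N\ge1.01\,\ell$.

*Proof.* **Step 1: record when each coordinate definitively reads each letter.** For $j\in(k_1,k_2]$ the walk $y$ crosses the bridge $\{w_{j-1},w_j\}$ by (1). Let $t_j$ be the time of the last move that crosses it. The walk ends at $w_{k_2}$, on the $w_j$-side, so this last crossing goes from $w_{j-1}$ to $w_j$. If $j<k_2$, the walk is then at $w_j$ and must still cross $\{w_j,w_{j+1}\}$ on its way to $w_{k_2}$; hence $t_j<t_{j+1}$. Define $t'_j$ in the same way for the walk $x$. Let $\mathcal Y=\{t_j\}$ and $\mathcal X=\{t'_j\}$. Each set has $\ell$ elements.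

**Step 2: many moves belong to both sets if the path is short.** Let $N_x$ and $N_y$ be the numbers of insertion moves that change $x$ and $y$, so $N=N_x+N_y$. At least $\ell-N_y$ elements of $\mathcal Y$ and at least $\ell-N_x$ elements of $\mathcal X$ are times of diagonal moves. There are only $M$ diagonal moves, so
$$|\mathcal X\cap\mathcal Y|\ge(\ell-N_x)+(\ell-N_y)-M=2\ell-N-M.$$

**Step 3: common times form a bad self-matching.** Let $t=t'_i=t_j$ be in $\mathcal X\cap\mathcal Y$. Both coordinates change in this move, so it is a diagonal move by one letter $s$, with $w_{i-1}s=w_i$ and $w_{j-1}s=w_j$. Thus letters $i$ and $j$ of $w$ both equal $s$. If $i=j$, the move goes from $o_{i-1}$ to $o_i$. These are two main visits at consecutive times. As there are no intermediate main visits, they are the two ends of the path, which gives $\ell=1$, a contradiction. So $i\ne j$. Since $t'_i$ increases with $i$ and $t_j$ increases with $j$, listing the common times in order lists both the $i$'s and the $j$'s in increasing order. The pairs form a bad self-matching of size at least $2\ell-N-M$. By rigidity $2\ell-N-M\le0.99\,\ell$. $\square$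

## 5. Words that do not match themselves

To use Lemma 3 around an index $i$ we need every interval around $i$ to be rigid, whatever its length, because we do not control where a geodesic leaves the line.

**Definition (good index).** An index $0<i<n$ is *good* if every interval $(k_1,k_2]$ with $0\le k_1<i<k_2\le n$ is rigid.

**Lemma 4.** For every $n\ge2$ there is a word $w\in\{u,v\}^n$ with at least $(n-1)/2$ good indices.

*Proof.* Let $w$ have independent uniform letters.

**Step 1: the probability of one given matching.** Fix an interval of length $\ell$ and sequences $i_1<\dots<i_m$, $j_1<\dots<j_m$ in it with $i_s\ne j_s$. View them as a strictly increasing partial injection $\varphi:i_s\mapsto j_s$ without fixed points, and form the graph with the $m$ edges $\{i_s,j_s\}$. Each vertex has at most one outgoing and at most one incoming arrow. So a cycle, or a double edge, would be a directed cycle: $\varphi^k(i)=i$ for some $k\ge2$. But if $\varphi(i)>i$, then monotonicity gives $\varphi^2(i)>\varphi(i)$, and so on, so $\varphi^k(i)>i$; the case $\varphi(i)<i$ is symmetric. Hence the graph is a forest with $m$ edges. If it has $\nu$ vertices,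 it has $\nu-m$ components, and the matched letters agree exactly when the letters are constant on components. The probability is $2^{\nu-m}/2^\nu=2^{-m}$.

**Step 2: the probability that one interval is not rigid.** We saw that intervals with $\ell\le100$ are rigid. Let $\ell>100$. If the interval is not rigid, there is a bad self-matching of size $\ell-d$ with $d<\ell/100$, and $d\ge1$ since size $\ell$ is impossible. There are $\binom\ell d^2$ choices of the two index sets. Since $d!\ge(d/3)^d$, we have $\binom\ell d\le\ell^d/d!\le(3\ell/d)^d$. The function $x\mapsto x\ln(3\ell/x)$ has derivative $\ln(3\ell/x)-1>0$ for $0<x\le\ell/100$, so $\binom\ell d\le300^{\ell/100}$. Fewer than $\ell/100$ values of $d$, or exactly that bound, occur, so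
$$\mathbb P(\text{not rigid})\le\sum_{1\le d<\ell/100}\binom\ell d^22^{-(\ell-d)}\le\frac{\ell}{100}\,300^{\ell/50}\,2^{-0.99\ell}\le\frac{\ell}{100}\exp(-\ell/2),$$
because $\frac{\ln300}{50}-0.99\ln2<0.115-0.686<-\frac12$.

**Step 3: sum over all intervals around $i$.** There are at most $\ell-1<\ell$ intervals of length $\ell$ with $k_1<i<k_2$. For $\ell\ge100$ we have $\ell^2\exp(-\ell/4)\le10^4\exp(-25)<1$, since the left side decreases for $\ell\ge8$. So
$$\mathbb P(i\text{ not good})\le\sum_{\ell\ge100}\frac{\ell^2}{100}\exp(-\ell/2)\le\frac1{100}\sum_{\ell\ge100}\exp(-\ell/4)<\frac12 .$$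
The expected number of good indices is at least $(n-1)/2$, so some word has at least that many. $\square$

From now on such a word $w$ is fixed for each $n$.

## 6. Nearly equal lengths: the line alone is enough when $b<1.01\,a$

Suppose $b<1.01\,a$ and take $L=1$, so that an edge is the same as an elementary move. Let $i$ be good. We claim that for every $\omega$, every geodesic from $e$ to $g_n$ passes through $o_i$. If not, let $o_{k_2}$ be the first main visit with index $k_2>i$, and let $o_{k_1}$ be the main visit before it; then $k_1<i<k_2$, so $\ell=k_2-k_1\ge2$. By Lemma 3 the part of the geodesic between them has at least $1.01\,\ell$ edges, hence length at least $1.01\,a\ell$. But the main line gives $d_\omega(o_{k_1},o_{k_2})\le b\ell<1.01\,a\ell$, a contradiction.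

Let $\mathcal B_i$ be the set of edges incident to $o_i$; it has at most $|S_1|$ elements, and $\mathcal B_i\cap\mathcal B_j=\emptyset$ when $|i-j|\ge2$, by (2). One of the two parity classes contains at least $(n-1)/4$ good indices. Lemma 1, with $\mathcal A_i$ the whole space, gives
$$\operatorname{Var}(d_\omega(e,g_n))\ge\frac{n-1}{4}\cdot\frac{2^{-|S_1|}(b-a)^2}{8}.$$

What changes for general $a<b$? The contradiction came from comparing the lower bound $a\cdot1.01\,\ell$ for a detour with the upper bound $b\ell$ for the line, and for $b\ge1.01\,a$ these two bounds are compatible. Using typical lengths on the line does not rescue this: it replaces $b$ by about $(a+b)/2$, which is too large once $b\ge1.02\,a$. What we need is an upper bound for travel near the main line of almost $a$ per edge, the smallest conceivable value.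

The remedy is a large $L$. With long diagonal generators, the points $(z,z)$ with $z$ near $w_m$ are all adjacent to the points $(z',z')$ with $z'$ near $w_{m+L'}$, for $L'$ slightly smaller than $L$. A traveler who, at each step, can choose among many such edges will almost always find one of length $a$. The gap of $1\%$ in Lemma 3 leaves room for the small loss from $L$ to $L'$ and for the rare failures.

There is a price. The fast path exists only with some probability, and its cost has an additive constant. So short detours are no longer excluded, and a geodesic may miss $o_i$. We will show that it must still cross the bridge $\{w_{i-1},w_i\}$ in the $y$ coordinate within a bounded distance of $o_i$, and the block $\mathcal B_i$ will be the corresponding bounded piece of wall.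

## 7. Fast travel along a thickened diagonal

**Parameters.** All choices depend only on $a,b,A,B,S_A,S_B$, and not on $n$.

* Choose $h\ge1$ with $(b-a)2^{-\kappa}\le a/1000$, where $\kappa=2\cdot3^h-1$ is the number of elements of a ball of radius $h$ in $F$. (For $b=2a$, $h=2$ works: $\kappa=17$.)
* Let $L=2002h$ and $L'=L-2h=2000h$, so $L/L'=1.001$.
* Let $X_1,X_2,\dots$ be i.i.d. with $\mathbb P(X_s=b)=2^{-\kappa}=1-\mathbb P(X_s=a)$. Then $\mathbb E X_s=a+(b-a)2^{-\kappa}\le1.001\,a$. By the law of large numbers $\sum_{s\le t}(X_s-1.002\,a)\to-\infty$ almost surely, so its supremum over $t\ge0$ is almost surely finite. Choose $C_0\ge0$ such that this supremum is at most $C_0$ with probability at least $3/4$.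
* Let $C_1=2C_0+4b$, $\ \rho=\lceil2+336(C_1+2b)/a\rceil$, $\ \beta=|S_L|\cdot|\mathrm{Ball}(\rho)|$ with $\mathrm{Ball}(\rho)$ the ball of radius $\rho$ in $(G,S_L)$, and $D=L(2\rho+1)+1$.

**Blocks.** For $0<i<n$ let $W_i$, the wall, be the set of edges of $(G,S_L)$ whose expansion contains a move that changes $y$ and has $y=w_i$ before or after it. Let $\mathcal B_i$ consist of the edges of $W_i$ having an endpoint at $d_S$-distance at most $\rho$ from $o_i$, together with all edges incident to $o_i$. We need three properties.

* $|\mathcal B_i|\le\beta$, since every edge of $\mathcal B_i$ has an endpoint in the ball of radius $\rho$ around $o_i$.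
* If $|i-j|\ge D$, then $\mathcal B_i\cap\mathcal B_j=\emptyset$. A common edge has an endpoint within $\rho$ of $o_i$ and an endpoint within $\rho$ of $o_j$, so $|i-j|/L\le d_S(o_i,o_j)\le2\rho+1$ by (2), whence $|i-j|<D$.
* A path from $e$ to $g_n$ whose expansion visits $o_i$ uses an edge of $\mathcal B_i$. If $o_i$ is a vertex of the path, an incident edge is used. Otherwise $o_i$ is visited strictly inside the expansion of a diagonal edge. This edge is in $W_i$, and its endpoints have the form $(w_iq,w_iq)$ with $1\le|q|_F<L$, so they are at distance $1\le\rho$ from $o_i$.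

**Greedy paths.** The aim is a fast path away from $o_i$ in both directions, found without looking at $\mathcal B_i$. Let $V_m=\{z\in F:|w_m^{-1}z|_F\le h\}$, the ball of radius $h$ around $w_m$ in the tree $\mathrm{Cay}(F,U)$; so $|V_m|=\kappa$. For $t\ge0$ let $m_t=i+L+tL'$, as long as $m_t\le n$. The sets $V_{m_t}$ are disjoint because their centers are at distance at least $L'>2h$ from each other. For $z\in V_{m_t}$ and $z'\in V_{m_{t+1}}$,
$$1\le L'-2h\le|z^{-1}z'|_F\le L'+2h=L,$$
so $(z,z)$ and $(z',z')$ are adjacent in $(G,S_L)$.

Start at $z_0=w_{i+L}$. Given $z_t$, let $z_{t+1}$ be the first element of $V_{m_{t+1}}$, in a fixed order, such that the edge from $(z_t,z_t)$ to $(z_{t+1},z_{t+1})$ has length $a$; if there is none, let $z_{t+1}$ be the first element. Step $t+1$ examines $\kappa$ edges between levels $t$ and $t+1$. No such edge was examined before, and $z_t$ depends only on earlier levels. So, given the past, the step costs $b$ with probability $2^{-\kappa}$ and $a$ otherwise: the step costs are i.i.d. with the law of $X_s$.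

No edge that can be examined lies in $\mathcal B_i$. Indeed, for $m\ge i+L$ the ball $V_m$ is connected, does not contain $w_i$ because $m-i\ge L>h$, and contains $w_m$. So it lies in the component of $\mathrm{Cay}(F,U)\setminus\{w_i\}$ that contains $w_{i+1}$. The expansion of an edge from $(z,z)$ to $(z',z')$ moves both coordinates along the tree path from $z$ to $z'$. With $z,z'$ in that component, this path stays in it, so $y=w_i$ never occurs. The edge is therefore not in $W_i$, and its endpoints are not $o_i$.

Do the same backwards, from $w_{i-L}$ through the sets $V_{i-L-tL'}$ as long as the index is at least $0$; here the component is the one containing $w_{i-1}$. Let $\mathcal A_i$ be the event that for both greedy paths the first $t$ steps cost at most $1.002\,at+C_0$, for all available $t$. Each of the two requirements has probability at least $3/4$, so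
$$\mathbb P(\mathcal A_i)\ge\tfrac12,\qquad\text{and }\mathcal A_i\text{ depends only on edges outside }\mathcal B_i.$$

**Lemma 5.** On $\mathcal A_i$, for all $0\le k_1<i<k_2\le n$ and $\ell=k_2-k_1$, we have $d_\omega(o_{k_1},o_{k_2})\le1.004\,a\ell/L+C_1$.

*Proof.* If $k_2<i+L$, then $o_i$ and $o_{k_2}$ are adjacent and $d_\omega(o_i,o_{k_2})\le b$. Otherwise $d_\omega(o_i,o_{i+L})\le b$. Let $t=\lfloor(k_2-i-L)/L'\rfloor$, so that $m_t\le k_2<m_t+L'$. The greedy path reaches $(z_t,z_t)$ with $z_t\in V_{m_t}$ at a further cost of at most $1.002\,at+C_0$. Since $|z_t^{-1}w_{k_2}|_F\le h+L'-1\le L$, at most one more edge leads to $o_{k_2}$. As $t\le(k_2-i)/L'$, in both cases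
$$d_\omega(o_i,o_{k_2})\le1.002\,a\,\frac{k_2-i}{L'}+C_0+2b .$$
The backward path gives the same bound for $d_\omega(o_{k_1},o_i)$ with $i-k_1$ in place of $k_2-i$. Add the two bounds and use $1/L'=1.001/L$ and $1.002\cdot1.001<1.004$. $\square$

## 8. Geodesics cross the wall near the main line

**Lemma 6.** Let $i$ be good. On $\mathcal A_i$, every geodesic from $e$ to $g_n$ uses an edge of $\mathcal B_i$.

*Proof.* Suppose that a geodesic $\gamma$ avoids $\mathcal B_i$.

**Step 1: isolate a detour around $o_i$.** By the third property of blocks, the expansion of $\gamma$ never visits $o_i$. Its main visits start with $o_0$ and end with $o_n$. Take the first main visit with index $k_2>i$. The main visit just before it has an index $k_1$ that is not larger than $i$ and not equal to $i$, so $k_1<i$. Let $t_1<t_2$ be the times of these two visits. No main visits occur strictly between them, and $\ell=k_2-k_1\ge2$. Since $i$ is good, $(k_1,k_2]$ is rigid. By Lemma 3 the expansion on $[t_1,t_2]$ has $M+N\ge1.01\,\ell$ moves.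

**Step 2: pass from moves to edges.** Let $\gamma'$ be the minimal subpath of $\gamma$, made of $R$ whole edges, whose expansion covers $[t_1,t_2]$, and let $p_1,p_2$ be its endpoints. An edge contributes either at most $L$ diagonal moves or one insertion move. Hence
$$R\ge N+\frac ML\ge\frac{M+N}{L}\ge\frac{1.01\,\ell}{L}.$$
Since $\gamma'$ is a geodesic, $d_\omega(p_1,p_2)\ge aR$.

**Step 3: the detour is short.** Either $p_1=o_{k_1}$, or $t_1$ is strictly inside the expansion of a diagonal edge. In the latter case $p_1=(w_{k_1}q,w_{k_1}q)$ with $1\le|q|_F<L$, so $p_1$ is adjacent to $o_{k_1}$. The same holds for $p_2$ and $o_{k_2}$. With Lemma 5,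
$$aR\le d_\omega(p_1,p_2)\le1.004\,\frac{a\ell}{L}+C_1+2b.\tag{3}$$
Together with $aR\ge1.01\,a\ell/L$ this gives $0.006\,a\ell/L\le C_1+2b$, so
$$\frac\ell L\le167\,\frac{C_1+2b}{a},\qquad R\le(1.004\cdot167+1)\frac{C_1+2b}{a}\le169\,\frac{C_1+2b}{a}.$$

**Step 4: a short detour meets the block.** By (2), $d_S(p_1,o_i)\le1+d_S(o_{k_1},o_i)\le2+\ell/L$. So every vertex of $\gamma'$ is within $d_S$-distance
$$R+2+\frac\ell L\le2+336\,\frac{C_1+2b}{a}\le\rho$$
of $o_i$. Between $t_1$ and $t_2$ the walk $y$ goes from $w_{k_1}$ to $w_{k_2}$, so by (1) it crosses the bridge $\{w_{i-1},w_i\}$. The edge of $\gamma'$ whose expansion contains this move is in $W_i$, and its endpoints are within $\rho$ of $o_i$. So it is in $\mathcal B_i$, a contradiction. $\square$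

*Proof of Theorem 1.* By Lemma 4 there are at least $(n-1)/2$ good indices, so some residue class modulo $D$ contains a set $I$ of at least $(n-1)/(2D)$ of them. For distinct $i,j\in I$ we have $|i-j|\ge D$, so the blocks $\mathcal B_i$, $i\in I$, are disjoint. They have at most $\beta$ edges each. The events $\mathcal A_i$ have probability at least $\frac12$ and depend only on edges outside $\mathcal B_i$. By Lemma 6 the last hypothesis of Lemma 1 holds as well, with $g=g_n$. Hence
$$\operatorname{Var}(d_\omega(e,g_n))\ \ge\ \frac{n-1}{2D}\cdot\frac{2^{-\beta}(b-a)^2}{8}=\frac{(b-a)^2\,2^{-\beta}}{16\,D}\,(n-1),$$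
where $\beta$ and $D$ do not depend on $n$. By (2), $|g_n|=\lceil n/L\rceil$. $\square$

As explained after Theorem 1, (var) fails for $(G,S_L)$. With $A=B=1$ the conjecture fails for $F_2\times F_2$, for every $0<a<b$.

## 9. A linear upper bound on every Cayley graph

Now $(G,S)$ is an arbitrary Cayley graph. For an edge $\varepsilon$ let $\sigma_\varepsilon$ be the map that flips the length of $\varepsilon$, and let $\omega^{\varepsilon\to a}$ be $\omega$ with $\omega_\varepsilon$ set to $a$. Fix vertices $x,y$, let $f=d_\omega(x,y)$, and let $\gamma(\omega)$ be a geodesic from $x$ to $y$ chosen by some measurable rule, for instance the first minimizer in a fixed ordering of the finitely many relevant paths.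

**Lemma 7.** For every edge $\varepsilon$,
$$|f-f\circ\sigma_\varepsilon|\le(b-a)\,\mathbf 1\{\varepsilon\in\gamma(\omega^{\varepsilon\to a})\},\qquad \mathbb P(\varepsilon\in\gamma(\omega^{\varepsilon\to a}))\le2\,\mathbb P(\varepsilon\in\gamma).\tag{4}$$

*Proof.* Changing one edge length by $b-a$ changes $f$ by at most $b-a$: a geodesic uses each edge at most once. If $\varepsilon\notin\gamma(\omega^{\varepsilon\to a})$, then raising $\omega_\varepsilon$ from $a$ to $b$ keeps the length of this geodesic and does not shorten any other path, so $f$ does not change. For the second part, $\omega^{\varepsilon\to a}$ has the law of $\omega$ conditioned on $\omega_\varepsilon=a$, so the probability equals $\mathbb P(\varepsilon\in\gamma\mid\omega_\varepsilon=a)\le2\,\mathbb P(\varepsilon\in\gamma)$. $\square$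

*Proof of Theorem 2(i).* The Efron–Stein inequality bounds the variance of a function of independent coordinates by $\frac12\sum_\varepsilon\mathbb E(f-f^{(\varepsilon)})^2$, where $f^{(\varepsilon)}$ is $f$ with coordinate $\varepsilon$ resampled. For uniform bits the resampled coordinate differs from the old one with probability $\frac12$, so $\mathbb E(f-f^{(\varepsilon)})^2=\frac12\mathbb E(f-f\circ\sigma_\varepsilon)^2$. With $x=e$, $y=g$ and (4),
$$\operatorname{Var}f\le\frac14\sum_\varepsilon\mathbb E(f-f\circ\sigma_\varepsilon)^2\le\frac{(b-a)^2}{2}\sum_\varepsilon\mathbb P(\varepsilon\in\gamma)=\frac{(b-a)^2}{2}\,\mathbb E|\gamma|\le\frac{(b-a)^2}{2}\cdot\frac{b|g|}{a},$$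
where $|\gamma|$ is the number of edges of $\gamma$. $\square$

## 10. Standard generators: geodesics spread out and the variance is sublinear

We prove Theorem 2(ii) by the averaging argument of Benjamini, Kalai and Schramm. The analytic input is Talagrand's inequality (M. Talagrand, *On Russo's approximate zero-one law*, Ann. Probab. 22 (1994), Theorem 1.5). For a function $\Phi$ of finitely many uniform bits put $\Delta_\varepsilon \Phi=\frac12(\Phi-\Phi\circ\sigma_\varepsilon)$. There is a universal constant $C_T$ with
$$\operatorname{Var}\Phi\le C_T\sum_\varepsilon\frac{\|\Delta_\varepsilon \Phi\|_2^2}{1+\log(\|\Delta_\varepsilon \Phi\|_2/\|\Delta_\varepsilon \Phi\|_1)},\tag{5}$$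
where terms with $\Delta_\varepsilon \Phi=0$ are omitted. It improves on Efron–Stein by a logarithm when each single edge has small influence. An edge near $e$ may well have large influence on $d_\omega(e,g)$, and this is why one averages over starting points first.

**Step 1: reduce to $g$ on a product of two axes.** The Cayley graph is the Cartesian product $T\times T$, with $T$ the 4-regular tree. The stabilizer of a vertex in $\mathrm{Aut}(T)$ acts transitively on each sphere around that vertex, and $\mathrm{Aut}(T)\times\mathrm{Aut}(T)$ acts on $T\times T$ by graph automorphisms, which preserve the law of $\omega$. So the law of $d_\omega(e,(g',g''))$ depends only on the lengths of $g'$ and $g''$. We may take $g=(u^m,u^n)$ with $m,n\ge0$ and $|g|=m+n$.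

Let $r=\lceil|g|^{1/4}\rceil$. It suffices to treat $g$ with $r\ge(7b/a)^2$ (then $r\ge2$): the remaining $g$ with $|g|\ge2$ form a finite set, on which the variance is bounded and $|g|/\log|g|$ is bounded below by a positive number.

**Step 2: average over starting points.** Let
$$Z=\{(u^i,u^j):0\le i,j<r\},\quad f=d_\omega(e,g),\quad f_z=d_\omega(z,zg),\quad \tilde f=r^{-2}\sum_{z\in Z}f_z .$$
Every $z\in Z$ commutes with $g$. Hence
$$|f_z-f|\le d_\omega(e,z)+d_\omega(g,zg)\le b\big(|z|+|g^{-1}zg|\big)=2b|z|\le4br,$$
so $|\tilde f-f|\le4br$ and $\operatorname{Var}f\le2\operatorname{Var}\tilde f+2\operatorname{Var}(f-\tilde f)\le2\operatorname{Var}\tilde f+32\,b^2r^2$. As $r\le2|g|^{1/4}$, we have $r^2\le4|g|^{1/2}$, which is negligible. It remains to bound $\operatorname{Var}\tilde f$.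

**Step 3: set up averaged influences.** Let $\gamma_e(\omega)$ be the selected geodesic from $e$ to $g$. Define $(z^{-1}\omega)_\varepsilon=\omega_{z\varepsilon}$. The $z^{-1}\omega$-length of a path from $e$ to $g$ is the $\omega$-length of its translate by $z$, so $\gamma_z(\omega)=z\gamma_e(z^{-1}\omega)$ is a geodesic from $z$ to $zg$ for $\omega$. Since $z^{-1}\omega$ has the law of $\omega$, $\mathbb P(\varepsilon\in\gamma_z)=\mathbb P(z^{-1}\varepsilon\in\gamma_e)$. Put
$$\bar p_\varepsilon=r^{-2}\sum_{z\in Z}\mathbb P(z^{-1}\varepsilon\in\gamma_e),\qquad\text{so that}\qquad\sum_\varepsilon\bar p_\varepsilon=\mathbb E|\gamma_e|\le\frac{b|g|}{a}.\tag{6}$$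

**Step 4: show that every averaged influence is small.** This is where the product structure enters.

**Lemma 8.** For every edge $\varepsilon$, $\bar p_\varepsilon\le\dfrac{7b}{ar}$.

*Proof.* Let $x=(x_1,x_2)$ be an endpoint of $\varepsilon$. If $z=(u^i,u^j)$ and $z^{-1}\varepsilon\in\gamma_e$, then $z^{-1}x=(u^{-i}x_1,u^{-j}x_2)$ lies on $\gamma_e$. Let $V$ be the number of pairs $(i,j)\in[0,r)^2$ for which this happens. We show $V\le7\frac ba r$ for every $\omega$; dividing by $r^2$ and taking expectations gives the lemma. We may assume $V\ge1$.

Let $\delta_1,\delta_2$ be the distances in $T$ from $x_1,x_2$ to the axis $\{u^k:k\in\mathbb Z\}$. Left multiplication by $u^{-i}$ is an automorphism of $T$ that shifts the axis by $-i$. So $u^{-i}x_1$ is at distance $\delta_1$ from the axis, and its nearest axis point is shifted by $-i$. For $i\ne i'$ the tree path from $u^{-i}x_1$ to $u^{-i'}x_1$ descends to the axis, runs along it, and leaves it again: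
$$d_T(u^{-i}x_1,u^{-i'}x_1)=2\delta_1+|i-i'|\qquad(i\ne i'),$$
and similarly for $x_2$. In particular the $r^2$ points considered are distinct. Any two of them are at distance at most $2\delta_1+2\delta_2+2r$ in $T\times T$. So the part of the geodesic $\gamma_e$ between the first and the last of them that it visits has
$$\Lambda\le\frac ba\,(2\delta_1+2\delta_2+2r)$$
edges. By symmetry of the two coordinates assume $\delta_1\ge\delta_2$.

If $\delta_1<r$, then $V\le\Lambda+1\le6\frac bar+1\le7\frac bar$, because $\gamma_e$ visits at most $\Lambda+1$ vertices in this part.

If $\delta_1\ge r$, consider the visited points in order. Each time the index $i$ changes between successive visited points, the first coordinate travels a distance of at least $2\delta_1$, which uses at least $2\delta_1$ edges. So the number of changes is at most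
$$\frac{\Lambda}{2\delta_1}\le\frac ba\cdot\frac{4\delta_1+2r}{2\delta_1}\le3\,\frac ba .$$
Between changes $i$ is constant, so at most $r$ points are visited, since $\gamma_e$ visits no vertex twice. Hence $V\le r(1+3\frac ba)\le7\frac bar$. $\square$

**Step 5: apply Talagrand's inequality to $\tilde f$.** Put $\alpha_\varepsilon=\|\Delta_\varepsilon\tilde f\|_1/(b-a)$ and $\beta_\varepsilon=\|\Delta_\varepsilon\tilde f\|_2/(b-a)$. By (4), applied to each $f_z$ with the geodesic $\gamma_z$,
$$\|\Delta_\varepsilon\tilde f\|_1\le\frac12\,r^{-2}\sum_{z\in Z}\mathbb E|f_z-f_z\circ\sigma_\varepsilon|\le\frac12\,r^{-2}\sum_{z\in Z}2(b-a)\,\mathbb P(\varepsilon\in\gamma_z)=(b-a)\,\bar p_\varepsilon .$$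
With Lemma 8 and $r^{1/2}\ge7b/a$,
$$\alpha_\varepsilon\le\bar p_\varepsilon\le\frac{7b}{ar}\le r^{-1/2}.$$
Also $|\Delta_\varepsilon\tilde f|\le(b-a)/2$, so $\beta_\varepsilon^2\le\alpha_\varepsilon/2\le\bar p_\varepsilon/2$. Finally $\beta_\varepsilon\ge\alpha_\varepsilon$, so the denominators in (5) are at least $1$. Consider an edge with $\Delta_\varepsilon\tilde f\ne0$.

If $\beta_\varepsilon\ge\alpha_\varepsilon^{2/3}$, then $\log(\beta_\varepsilon/\alpha_\varepsilon)\ge\frac13\log(1/\alpha_\varepsilon)\ge\frac16\log r$. The term of $\varepsilon$ in (5) is at most
$$(b-a)^2\,\frac{\bar p_\varepsilon}{2}\cdot\frac{6}{\log r}=\frac{3(b-a)^2\bar p_\varepsilon}{\log r}.$$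

If $\beta_\varepsilon<\alpha_\varepsilon^{2/3}$, the term is at most $(b-a)^2\beta_\varepsilon^2\le(b-a)^2\alpha_\varepsilon^{4/3}\le(b-a)^2\bar p_\varepsilon\,r^{-1/6}$. Since $\frac16\log r=\log r^{1/6}\le r^{1/6}$, this is at most $6(b-a)^2\bar p_\varepsilon/\log r$.

**Step 6: sum over edges.** By (5), (6) and $\log r\ge\frac14\log|g|$,
$$\operatorname{Var}\tilde f\le\frac{6\,C_T(b-a)^2}{\log r}\sum_\varepsilon\bar p_\varepsilon\le24\,C_T\,(b-a)^2\,\frac ba\cdot\frac{|g|}{\log|g|}.$$
Step 2 gives $\operatorname{Var}f\le2\operatorname{Var}\tilde f+128\,b^2|g|^{1/2}$. Since $\log|g|\le2|g|^{1/2}$, we have $|g|^{1/2}\le2|g|/\log|g|$, and therefore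
$$\operatorname{Var}(d_\omega(e,g))\le\Big(48\,C_T(b-a)^2\,\frac ba+256\,b^2\Big)\frac{|g|}{\log|g|}$$
for all $g$ with $r\ge(7b/a)^2$. After enlarging the constant for the finitely many remaining $g$, still depending only on $a$ and $b$, the bound holds for all $|g|\ge2$. This is (var) for $(F_2\times F_2,S_0)$, and Theorem 2 is proved. $\square$
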